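\title{Finite-dimensional Hopf algebras with semisimple Drinfeld element}

\begin{abstract}
Let $H$ be a finite-dimensional Hopf algebra over a field $k$ and let $u$ be the Drinfeld element of its double $D(H)$. We prove that if left multiplication by $u$ on $D(H)$ is diagonalizable over $\bar k$, then $H$ and $H^*$ are semisimple, in every characteristic. This answers a question of Etingof and Gelaki. The proof reduces to a finite field, where $u$ has order prime to the characteristic $p$, and there computes the trace of a twisted cyclic rotation of $H^{\otimes q}$, with $q$ a power of $p$, in two ways. We deduce a characterization of the semisimplicity of $H$ and $H^*$ in terms of $u$, and a version for factorizable Hopf algebras.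
\end{abstract}

\section{Introduction}

Let $H$ be a finite-dimensional Hopf algebra over a field $k$, with antipode $S$. Its Drinfeld double $D(H)=H^{*\,\mathrm{cop}}\bowtie H$ is a Hopf algebra that contains $H$ and $H^*$ as subalgebras and is quasitriangular with $R$-matrix $R=\sum_i e_i\otimes e^i$, where $\{e_i\}$ is a basis of $H$ and $\{e^i\}$ is the dual basis of $H^*$; the formulas are recalled in Section~\ref{sec:background}. The \emph{Drinfeld element} of the double is
\[
u=\sum S_D(R^{(2)})R^{(1)}=\sum_i S_D(e^i)\,e_i\in D(H),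
\]
where $S_D$ is the antipode of $D(H)$. We call $u$ \emph{semisimple} if left multiplication by $u$ on $D(H)$ is diagonalizable over the algebraic closure $\bar k$. Etingof and Gelaki \cite{EGexp} asked:

\begin{quote}
If $u$ is semisimple, does it follow that the algebras $H$ and $H^*$ are semisimple, (1) in characteristic zero, (2) in characteristic $p>0$?
\end{quote}

The answer is yes in both cases.

\begin{theorem}\label{thm:main}
Let $H$ be a finite-dimensional Hopf algebra over a field $k$ of any characteristic. If $u\in D(H)$ is semisimple, then $\operatorname{Tr}(S^2)\neq0$ in $k$; consequently $H$ and $H^*$ are semisimple.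
\end{theorem}

The order of $u$, finite or infinite, is the \emph{exponent} of $H$. For a group algebra $kG$ it is the exponent of $G$, and in characteristic $p$ the question becomes Cauchy's theorem: if $p$ does not divide the exponent of $G$, then $p$ does not divide $|G|$ (Example~\ref{ex:group}). For Sweedler's four-dimensional algebra, which is not semisimple, $u^2$ is a nontrivial unipotent element (Example~\ref{ex:sweedler}). Both examples suggest a positive answer, and the converse implication holds as well.

\begin{theorem}\label{thm:char}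
For a finite-dimensional Hopf algebra $H$ over any field $k$, the following are equivalent:
\begin{enumerate}
\item[(a)] $u\in D(H)$ is semisimple;
\item[(b)] $H$ and $H^*$ are semisimple;
\item[(c)] $\operatorname{Tr}(S^2)\neq0$ in $k$;
\item[(d)] $u^N=1$ for some $N\ge1$ that is invertible in $k$.
\end{enumerate}
In characteristic zero, \textup{(b)} may be replaced by ``$H$ is semisimple''.
\end{theorem}

The most visible consequence of the hypothesis in Theorem~\ref{thm:main} is too weak to prove it. Conjugation by $u$ restricts to $S^2$ on $H$, and it is a product of the commuting left multiplication by $u$ and right multiplication by $u^{-1}$; so $S^2$ is diagonalizable over $\bar k$ when $u$ is semisimple. But $S^2$ is also diagonalizable on Sweedler's algebra. We use finer information instead: an identity in $H$ that is equivalent to $u^n=1$ (Lemma~\ref{lem:powers}) and that generalizes ``$g^n=1$ for all $g\in G$''. With it we carry the counting argument for Cauchy's theorem over to Hopf algebras, with traces in place of numbers of fixed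 points (Section~\ref{sec:rotation}). This argument needs characteristic $p$ and an element $u$ of finite order prime to $p$; both are obtained by reducing the structure constants of $H$ to a finite field (Section~\ref{sec:reduction}). Theorem~\ref{thm:char} is proved in Section~\ref{sec:char}. In Section~\ref{sec:fact} we show that for a factorizable Hopf algebra $(A,R)$ one may use the Drinfeld element of $A$ itself in place of that of $D(A)$.

\section{Background}\label{sec:background}

\subsection*{Notation}
We write $\Delta_n(x)=x_{(1)}\otimes\cdots\otimes x_{(n)}$ for the iterated coproduct, with summation understood. The antipode $S$ is bijective because $\dim H<\infty$. It reverses products and coproducts, $\Delta_n(S(x))=S(x_{(n)})\otimes\cdots\otimes S(x_{(1)})$, so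
\[
\varphi:=S^2
\]
is a Hopf algebra automorphism of $H$. Applying $S^{-1}$ to the antipode identities gives $x_{(2)}S^{-1}(x_{(1)})=S^{-1}(x_{(2)})x_{(1)}=\varepsilon(x)1$. In $H^*$ the product is $(fg)(x)=f(x_{(1)})g(x_{(2)})$, the unit is $\varepsilon$, the coproduct is given by $f_{(1)}(x)f_{(2)}(y)=f(xy)$, and the counit is $f\mapsto f(1)$.

\subsection*{Semisimple elements}
An element $y$ of a finite-dimensional algebra is \emph{semisimple} if its minimal polynomial has distinct roots in $\bar k$; equivalently, if $f(y)=0$ for some polynomial $f$ with distinct roots. Since $f(L_y)=L_{f(y)}$ for left multiplications, this says that $L_y$ is diagonalizable over $\bar k$, in agreement with the definition given for $u$. We use three facts.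
\begin{enumerate}
\item[(S1)] An injective homomorphism or antihomomorphism of algebras, and an extension of the field, preserve minimal polynomials.
\item[(S2)] Inverses of semisimple elements and products of commuting semisimple elements are semisimple, since commuting diagonalizable operators are simultaneously diagonalizable.
\item[(S3)] If $y$ is semisimple and $y-1$ is nilpotent, then $y=1$, since the minimal polynomial divides a power of $t-1$.
\end{enumerate}

\subsection*{Quasitriangular Hopf algebras}
A \emph{quasitriangular structure} on a finite-dimensional Hopf algebra $A$ is an invertible element $R=\sum R^{(1)}\otimes R^{(2)}\in A\otimes A$ such that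
\begin{equation}\label{eq:qt}
R\,\Delta(a)=\Delta^{\mathrm{op}}(a)R,\qquad (\Delta\otimes\mathrm{id})(R)=R_{13}R_{23},\qquad (\mathrm{id}\otimes\Delta)(R)=R_{13}R_{12}.
\end{equation}
Its Drinfeld element is $u_R=\sum S(R^{(2)})R^{(1)}$. We recall (Drinfeld) that $u_R$ is invertible and
\begin{equation}\label{eq:conj}
u_R\,a\,u_R^{-1}=S^2(a)\qquad(a\in A).
\end{equation}
This is all that Theorem~\ref{thm:main} needs. In Section~\ref{sec:fact} we also use the standard identities
\begin{equation}\label{eq:std}
\begin{gathered}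
R^{-1}=(S\otimes\mathrm{id})(R),\qquad (S\otimes S)(R)=R,\\
u_R^{-1}=\sum R^{(2)}S^2(R^{(1)}),\qquad \Delta(u_R)=(R_{21}R)^{-1}(u_R\otimes u_R).
\end{gathered}
\end{equation}

\subsection*{The double}
As a vector space $D(H)=H^*\otimes H$; we write $fa$ for $f\otimes a$. The subspaces $H^*$ and $H$ are subalgebras, the multiplication map $H^*\otimes H\to D(H)$ is bijective, and
\begin{equation}\label{eq:double}
\begin{gathered}
a\,g=g\big(S^{-1}(a_{(3)})\,\cdot\,a_{(1)}\big)\,a_{(2)},\qquad \Delta_D(fa)=f_{(2)}a_{(1)}\otimes f_{(1)}a_{(2)},\\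
S_D(a)=S(a),\qquad S_D(f)=f\circ S^{-1}
\end{gathered}
\end{equation}
for $a\in H$ and $f,g\in H^*$, where the dot marks the argument of the functional. The element $R=\sum_ie_i\otimes e^i$ is a quasitriangular structure on $D(H)$, and $u=u_R$.

\section{The trace of $S^2$ and the powers of $u$}

The conclusion and the hypothesis of Theorem~\ref{thm:main} can both be expressed inside $H$. The conclusion is the nonvanishing of one scalar.

\begin{lemma}[Larson--Radford]\label{lem:trace}
$\operatorname{Tr}(S^2)\neq0$ if and only if $H$ and $H^*$ are both semisimple.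
\end{lemma}

\begin{proof}
We use the theory of integrals of Larson and Sweedler. There are a nonzero $\Lambda\in H$ with $\Lambda a=\varepsilon(a)\Lambda$ for all $a$, and a nonzero $\lambda\in H^*$ with $\lambda(x_{(1)})x_{(2)}=\lambda(x)1$ for all $x$; these are right integrals of $H$ and of $H^*$. The form $(x,y)\mapsto\lambda(xy)$ is nondegenerate. By Maschke's theorem for Hopf algebras, $H$ is semisimple if and only if $\varepsilon(\Lambda)\neq0$, and $H^*$ is semisimple if and only if $\lambda(1)\neq0$.

If $\lambda(\Lambda)=0$, then $\lambda(\Lambda a)=\varepsilon(a)\lambda(\Lambda)=0$ for all $a$, which contradicts nondegeneracy. So we may normalize $\lambda(\Lambda)=1$. For $a\in H$,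
\[
\Lambda_{(1)}\otimes\Lambda_{(2)}a=\Lambda_{(1)}a_{(2)}S^{-1}(a_{(1)})\otimes\Lambda_{(2)}a_{(3)}=\Delta(\Lambda a_{(2)})\big(S^{-1}(a_{(1)})\otimes1\big)=\Lambda_{(1)}S^{-1}(a)\otimes\Lambda_{(2)}.
\]
Applying $\lambda\otimes\mathrm{id}$ gives $a=\lambda(\Lambda_{(1)}S^{-1}(a))\Lambda_{(2)}$. Replacing $a$ by $S^2(a)$, we get $S^2(a)=\lambda(\Lambda_{(1)}S(a))\Lambda_{(2)}$. This writes $S^2$ as a sum of operators $a\mapsto\xi(a)y$, each of trace $\xi(y)$, so
\[
\operatorname{Tr}(S^2)=\lambda\big(\Lambda_{(1)}S(\Lambda_{(2)})\big)=\varepsilon(\Lambda)\lambda(1).\qedhere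
\]
\end{proof}

To express the powers of $u$, define for $n\ge1$ the linear map $P_n\colon H\to H$,
\[
P_n(x)=x_{(1)}\,\varphi^{-1}(x_{(2)})\,\varphi^{-2}(x_{(3)})\cdots\varphi^{-(n-1)}(x_{(n)}).
\]
The formula below is that of Etingof and Gelaki \cite{EGexp}. We write $\varepsilon1$ for the map $x\mapsto\varepsilon(x)1$.

\begin{lemma}\label{lem:powers}
For $n\ge1$ we have $u^n=\sum_jS_D(e^j)P_n(e_j)$. Hence $u^n=1$ if and only if $P_n=\varepsilon1$. If $u^n=1$, then $\varphi^n=\mathrm{id}_H$.
\end{lemma}

\begin{proof}
For $n=1$ the formula is the definition of $u$. By \eqref{eq:conj}, $au^n=u^n\varphi^{-n}(a)$ for $a\in H$; this is the source of the twists in $P_n$. By induction, and because $S_D$ reverses products,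
\[
u^{n+1}=\sum_iS_D(e^i)\,u^n\varphi^{-n}(e_i)=\sum_{i,j}S_D(e^je^i)\,P_n(e_j)\varphi^{-n}(e_i).
\]
Now $\sum_{i,j}e^je^i\otimes e_j\otimes e_i=\sum_me^m\otimes\Delta(e_m)$, as one sees by evaluating the first factor at $x\in H$: both sides give $\Delta(x)$. Since $P_n(x_{(1)})\varphi^{-n}(x_{(2)})=P_{n+1}(x)$, the formula follows.

Next, $\sum_jS_D(e^j)\varepsilon(e_j)=S_D(\varepsilon)=1$, so
\begin{equation}\label{eq:uminus1}
u^n-1=\sum_jS_D(e^j)\,(P_n-\varepsilon1)(e_j).
\end{equation}
The $S_D(e^j)$ form a basis of $H^*$ and the multiplication $H^*\otimes H\to D(H)$ is bijective, so the right side vanishes exactly when $P_n=\varepsilon1$. Finally, $\varphi^n$ is conjugation by $u^n$.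
\end{proof}

\section{Two examples}\label{sec:examples}

\begin{example}[Group algebras]\label{ex:group}
Let $H=kG$ for a finite group $G$. Then $\varphi=\mathrm{id}$, $\operatorname{Tr}(S^2)=|G|$ and $P_n(g)=g^n$, so the order of $u$ is the exponent $N$ of $G$. Let $\operatorname{char}k=p>0$. If $p\nmid N$, then $u$ is a root of the separable polynomial $t^N-1$ and is semisimple. If $N=pm$, then $(u^m-1)^p=0$ and $u^m\neq1$, so $u$ is not semisimple by (S2) and (S3). Theorem~\ref{thm:main} therefore asserts that $p\nmid N$ implies $p\nmid|G|$.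

Here is a proof by counting. Since $p$ is invertible modulo $N$, there is a power $q>1$ of $p$ with $q\equiv1\pmod N$. Let $X$ be the set of orbits of $G$ acting on $G^q$ by left multiplication in all coordinates. Each orbit has a unique representative $(1,g_1,\dots,g_{q-1})$, so $|X|=|G|^{q-1}$. The rotation $T(g_0,g_1,\dots,g_{q-1})=(g_1,\dots,g_{q-1},g_0)$ acts on $X$ and $T^q=\mathrm{id}$, so every $T$-orbit has $p$-power size and $|X|$ is congruent modulo $p$ to the number of fixed points. The class of $(1,g_1,\dots,g_{q-1})$ is fixed if and only if $(g_1,\dots,g_{q-1},1)=(g,gg_1,\dots,gg_{q-1})$ for some $g$, that is, $g_i=g^i$ and $g^q=1$. But $g^q=g$, so there is exactly one fixed point and $|G|^{q-1}\equiv1\pmod p$.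
\end{example}

In linear terms, $T$ acts on $kX$ with $\operatorname{Tr}(T)=1$ and $\operatorname{Tr}(T^q)=\operatorname{Tr}(S^2)^{q-1}$, and the congruence is the identity $\operatorname{Tr}(T^q)=\operatorname{Tr}(T)^q$ in characteristic $p$. This is the form that we generalize.

\begin{example}[Sweedler's algebra]\label{ex:sweedler}
Let $\operatorname{char}k\neq2$ and let $H_4$ be generated by $g,x$ with $g^2=1$, $x^2=0$, $xg=-gx$, $\Delta(g)=g\otimes g$, $\Delta(x)=x\otimes1+g\otimes x$, $S(g)=g$, $S(x)=-gx$. It has basis $1,g,x,gx$, and it is not semisimple because $x$ and $gx$ span an ideal of square zero. Here $\varphi$ is $1$ on $1,g$ and $-1$ on $x,gx$, so $\operatorname{Tr}(S^2)=0$ and $\operatorname{Tr}(S^4)=4$. From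
\[
\Delta_n(x)=\sum_{i=1}^ng^{\otimes(i-1)}\otimes x\otimes1^{\otimes(n-i)},\qquad \Delta_n(gx)=\sum_{i=1}^n1^{\otimes(i-1)}\otimes gx\otimes g^{\otimes(n-i)}
\]
we get $P_n(x)=\sum_i(-g)^{i-1}x$ and $P_n(gx)=\sum_i(-1)^{i-1}gxg^{n-i}$, and $P_n(g)=g^n$. Thus $u^n\ne1$ for odd $n$, while
\[
P_{2m}(1)=P_{2m}(g)=1,\qquad P_{2m}(x)=m(1-g)x,\qquad P_{2m}(gx)=-m(1+g)x .
\]
So $P_{2m}-\varepsilon1=m(P_2-\varepsilon1)$, and \eqref{eq:uminus1} gives $u^{2m}=1+m\nu$ with $\nu=u^2-1\neq0$. Taking $m=2$ gives $(1+\nu)^2=1+2\nu$, so $\nu^2=0$, and $u$ is not semisimple by (S2) and (S3). The order of $u$ is infinite in characteristic zero and equals $2p$ in characteristic $p$.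
\end{example}

\section{A twisted rotation}\label{sec:rotation}

The goal of this section is the following case of Theorem~\ref{thm:main}.

\begin{proposition}\label{prop:key}
Let $\operatorname{char}k=p>0$ and $u^N=1$ with $p\nmid N$. Let $q>1$ be a power of $p$ with $q\equiv1\pmod{N^2}$; such $q$ exists. Then $\operatorname{Tr}(S^2)^{q-1}=1$. In particular $\operatorname{Tr}(S^2)\neq0$.
\end{proposition}

Until the proof at the end of the section, $k$ is an arbitrary field, $n\ge1$ is an arbitrary integer and $q=n+1$.

\subsection*{The space of coinvariants}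
Let $H$ act diagonally on $H^{\otimes m}$ by $a\cdot(v_1\otimes\cdots\otimes v_m)=a_{(1)}v_1\otimes\cdots\otimes a_{(m)}v_m$. The analogue of the orbit space $kX$ is the largest quotient of $H^{\otimes q}$ on which $H$ acts through $\varepsilon$,
\[
Q=H^{\otimes q}/(\ker\varepsilon\cdot H^{\otimes q}).
\]
We number the slots $0,1,\dots,n$ and write $[\xi]$ for the class of $\xi$, so that $[a\cdot\xi]=\varepsilon(a)[\xi]$.

\begin{lemma}\label{lem:Q}
For $a,y\in H$ and $\eta\in H^{\otimes n}$,
\begin{enumerate}
\item[(i)] $[(a\cdot\eta)\otimes y]=[\eta\otimes S(a)y]$;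
\item[(ii)] $[a\otimes\eta]=[1\otimes S(a)\cdot\eta]$.
\end{enumerate}
The map $\eta\mapsto[1\otimes\eta]$ is an isomorphism $H^{\otimes n}\to Q$.
\end{lemma}

\begin{proof}
We have $a_{(1)}\cdot(\eta\otimes S(a_{(2)})y)=(a_{(1)}\cdot\eta)\otimes a_{(2)}S(a_{(3)})y=(a\cdot\eta)\otimes y$, and the class of the left side is $\varepsilon(a_{(1)})[\eta\otimes S(a_{(2)})y]$. This is (i). In the same way $a_{(1)}\cdot(1\otimes S(a_{(2)})\cdot\eta)=a_{(1)}\otimes a_{(2)}S(a_{(3)})\cdot\eta=a\otimes\eta$ gives (ii). By (ii) the map $\eta\mapsto[1\otimes\eta]$ is surjective. The map $a\otimes\eta\mapsto S(a)\cdot\eta$ sends $b\cdot(a\otimes\eta)=b_{(1)}a\otimes b_{(2)}\cdot\eta$ to $S(a)S(b_{(1)})b_{(2)}\cdot\eta=\varepsilon(b)S(a)\cdot\eta$, so it descends to $Q$, and it is a left inverse.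
\end{proof}

We use this isomorphism as coordinates on $Q$; it corresponds to the representatives $(1,g_1,\dots,g_n)$.

\subsection*{The rotation}
The plain rotation moves the component $a_{(1)}$ of $\Delta_q(a)$ to the last slot, where the diagonal action expects $a_{(q)}$. Twisting by $\varphi$ repairs this. Let
\[
T(v_0\otimes v_1\otimes\cdots\otimes v_n)=v_1\otimes\cdots\otimes v_n\otimes\varphi(v_0).
\]

\begin{lemma}\label{lem:T}
The operators $T$ and $\varphi^{\otimes q}$ descend to commuting operators on $Q$, and $T^q=\varphi^{\otimes q}$. For every $c\ge0$, the trace of $(\varphi^c)^{\otimes q}$ on $Q$ is $\operatorname{Tr}(\varphi^c)^n$.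
\end{lemma}

\begin{proof}
Let $\eta=v_1\otimes\cdots\otimes v_n$. By Lemma~\ref{lem:Q}(i),
\[
[T(a\cdot(v_0\otimes\eta))]=[(a_{(2)}\cdot\eta)\otimes S^2(a_{(1)})S^2(v_0)]=[\eta\otimes S(a_{(2)})S^2(a_{(1)})S^2(v_0)],
\]
and $S(a_{(2)})S^2(a_{(1)})=S\big(S(a_{(1)})a_{(2)}\big)=\varepsilon(a)1$. So $T$ descends. The operator $\varphi^{\otimes q}$ descends because $\varphi^{\otimes q}(a\cdot\xi)=\varphi(a)\cdot\varphi^{\otimes q}(\xi)$ and $\varepsilon\varphi=\varepsilon$. After $q$ rotations every factor has returned to its slot and has been twisted once, so $T^q=\varphi^{\otimes q}$; in particular the two operators commute. In coordinates, $(\varphi^c)^{\otimes q}$ is $(\varphi^c)^{\otimes n}$ on $H^{\otimes n}$.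
\end{proof}

Thus $\operatorname{Tr}(T^q)=\operatorname{Tr}(S^2)^{q-1}$ is the quantity we want. Solving the fixed-point equations $g_{i+1}=gg_i$ one after another is replaced by the following rule for traces.

\begin{lemma}[Substitution rule]\label{lem:subst}
Let $V$ be a finite-dimensional vector space and let $s_1,\dots,s_n$ be an ordering of $\{1,\dots,n\}$. For $\alpha$ in a finite set let $\xi^\alpha\in V^*$, $y^\alpha\in V$ and $A^\alpha_1,\dots,A^\alpha_{n-1}\in\operatorname{End}(V)$. Let $B\in\operatorname{End}(V^{\otimes n})$ send $v_1\otimes\cdots\otimes v_n$ to $\sum_\alpha\xi^\alpha(v_{s_n})\,w^\alpha_1\otimes\cdots\otimes w^\alpha_n$, where $w^\alpha_{s_1}=y^\alpha$ and $w^\alpha_{s_{t+1}}=A^\alpha_t(v_{s_t})$. Then $\operatorname{Tr}(B)=\operatorname{Tr}(\Phi)$, where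
\[
\Phi\in\operatorname{End}(V),\qquad\Phi(x)=\sum_\alpha\xi^\alpha(x)\,A^\alpha_{n-1}\cdots A^\alpha_1\,y^\alpha .
\]
\end{lemma}

\begin{proof}
By linearity we may assume that there is one $\alpha$. Take a basis $\{b_i\}$ of $V$ with dual basis $\{b^i\}$, and let $i_t$ be the index of the basis vector in slot $s_t$. Then
\[
\operatorname{Tr}(B)=\sum_{i_1,\dots,i_n}\xi(b_{i_n})\,b^{i_1}(y)\prod_{t=1}^{n-1}b^{i_{t+1}}(A_tb_{i_t}).
\]
Summing over $i_1$, then $i_2$, and so on, with $\sum_ib^i(z)b_i=z$ each time, gives $\xi(A_{n-1}\cdots A_1y)=\operatorname{Tr}(\Phi)$.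
\end{proof}

We apply the lemma with $V=H$ and an expansion $\Delta_n(x)=\sum_\alpha\xi^\alpha(x)\,x_1^\alpha\otimes\cdots\otimes x_n^\alpha$, the input $x=v_{s_n}$ entering the output only through $\Delta_n(x)$. In Sweedler notation the rule reads: take the output in slot $s_1$, which involves only $x$, use it as the input $v_{s_1}$, read off the output in slot $s_2$, use it as $v_{s_2}$, and so on; the output in slot $s_n$ is $\Phi(x)$.

\subsection*{Which operator to use}
Take $q=3$ and $c\ge 0$. By Lemma~\ref{lem:Q}(ii), the operator $(\varphi^c)^{\otimes3}T$ sends $[1\otimes x\otimes v]$ to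
\[
[\varphi^c(x)\otimes\varphi^c(v)\otimes1]=[1\otimes S\varphi^c(x_{(2)})\varphi^c(v)\otimes S\varphi^c(x_{(1)})].
\]
Substituting $v=S\varphi^c(x_{(1)})$ into slot $1$ gives
\[
\Phi(x)=S\varphi^c(x_{(2)})\,S\varphi^{2c}(x_{(1)})=S\varphi^{2c}\big(x_{(1)}\varphi^{-c}(x_{(2)})\big).
\]
For $c=0$ we find the untwisted product $x_{(1)}x_{(2)}$, about which Lemma~\ref{lem:powers} says nothing unless $\varphi=\mathrm{id}$. For $c=1$ we find $\Phi=S\varphi^2P_2$, so $\varphi^{\otimes q}T$ is the operator whose trace is governed by $u$. However, $(\varphi^{\otimes q}T)^q=(\varphi^{q+1})^{\otimes q}$, and when $q\equiv1$ modulo the order of $\varphi$ its trace is $\operatorname{Tr}(S^4)^{q-1}$. This number does not detect semisimplicity: it is nonzero for $H_4$. The remedy is to keep $c=1$ and rotate by $r$ steps: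
\[
U=\varphi^{\otimes q}\,T^r,\qquad U^q=(\varphi^{q+r})^{\otimes q}.
\]
Taking for $r$ a multiple of the order of $\varphi$ restores $\operatorname{Tr}(S^2)^{q-1}$. It remains to see that $\operatorname{Tr}(U)$ is still governed by some $P_l$.

Take $q=5$, $r=2$. Then $U$ sends $[1\otimes v_1\otimes x\otimes v_3\otimes v_4]$ to
\begin{multline*}
[\varphi(x)\otimes\varphi(v_3)\otimes\varphi(v_4)\otimes1\otimes\varphi^2(v_1)]\\
=[1\otimes S\varphi(x_{(4)})\varphi(v_3)\otimes S\varphi(x_{(3)})\varphi(v_4)\otimes S\varphi(x_{(2)})\otimes S\varphi(x_{(1)})\varphi^2(v_1)].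
\end{multline*}
The order of substitution is $3,1,4,2$. We get $v_3=S\varphi(x_{(2)})$, then
\[
v_1=S\varphi(x_{(4)})S\varphi^2(x_{(2)})=S\varphi^2\big(x_{(2)}\varphi^{-1}(x_{(4)})\big),
\]
then $v_4=S\varphi(x_{(1)})\varphi^2(v_1)$, and finally
\[
\Phi(x)=S\varphi(x_{(3)})S\varphi^2(x_{(1)})\varphi^3(v_1)=S\varphi^2\big(x_{(1)}\varphi^{-1}(x_{(3)})\big)\,S\varphi^5\big(x_{(2)}\varphi^{-1}(x_{(4)})\big).
\]
The two arguments are the two legs of a coproduct:
\[
x_{(1)}\varphi^{-1}(x_{(3)})\otimes x_{(2)}\varphi^{-1}(x_{(4)})=\Delta(x_{(1)})\,\Delta(\varphi^{-1}(x_{(2)}))=\Delta(P_2(x)).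
\]
So if $P_2=\varepsilon1$, then $\Phi=\varepsilon1$ and $\operatorname{Tr}(U)=1$. The same happens whenever $q\equiv1\pmod r$.

\subsection*{The trace of $U$}

\begin{lemma}\label{lem:U}
Let $r,l\ge1$, $n=rl$, $q=n+1$ and $U=\varphi^{\otimes q}T^r$ on $Q$. Define $\mu\colon H^{\otimes r}\to H$ by
\[
\mu(z_1\otimes\cdots\otimes z_r)=S\varphi^{l}(z_1)\,S\varphi^{l+(l+1)}(z_2)\cdots S\varphi^{l+(r-1)(l+1)}(z_r).
\]
Then $\operatorname{Tr}(U)=\operatorname{Tr}(\mu\Delta_rP_l)$. In particular, $\operatorname{Tr}(U)=1$ if $P_l=\varepsilon1$.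
\end{lemma}

\begin{proof}
We have
\[
U(v_0\otimes\cdots\otimes v_n)=\varphi(v_r)\otimes\cdots\otimes\varphi(v_n)\otimes\varphi^2(v_0)\otimes\cdots\otimes\varphi^2(v_{r-1}).
\]
Put $v_0=1$ and $x=v_r$. Slot $0$ of the output contains $\varphi(x)$, which we remove by Lemma~\ref{lem:Q}(ii). Since $\Delta_n(S\varphi(x))=S\varphi(x_{(n)})\otimes\cdots\otimes S\varphi(x_{(1)})$, this multiplies slot $i$ on the left by $S\varphi(x_{(n+1-i)})$. In coordinates, $U(v_1\otimes\cdots\otimes v_n)=w_1\otimes\cdots\otimes w_n$ with
\begin{align}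
w_i&=S\varphi(x_{(n+1-i)})\,\varphi(v_{i+r}) &&(1\le i\le n-r),\label{eq:down}\\
w_{n-r+1+j}&=S\varphi(x_{(r-j)})\,\varphi^2(v_j) &&(0\le j\le r-1).\label{eq:up}
\end{align}
The output in slot $n-r+1=r(l-1)+1$ involves only $x$, because $v_0=1$. Each input $v_s$ with $s\neq r$ occurs linearly in exactly one output slot, namely $s-r$ if $s>r$ and $r(l-1)+s+1$ if $s<r$. Arrange the slots in $l$ rows and $r$ columns as in Figure~\ref{fig:slots}, where column $j+1$ $(0\le j\le r-1)$ consists of $r(l-1)+j+1,\ r(l-2)+j+1,\dots,j+1$ from top to bottom. Then \eqref{eq:down} moves one step down a column and \eqref{eq:up} moves from the bottom of column $j$ to the top of column $j+1$. Starting at the top of the first column we visit every slot exactly once and end at slot $r$, so Lemma~\ref{lem:subst} applies, and $\operatorname{Tr}(U)=\operatorname{Tr}(\Phi)$ where $\Phi(x)$ is the value substituted last.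

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={font=\small}]
\node[draw] (s0) at (-2.6,2) {$0$};
\node[draw] (s7) at (0,2) {$7:x_{(3)}$};
\node[draw] (s4) at (0,1) {$4:x_{(6)}$};
\node[draw] (s1) at (0,0) {$1:x_{(9)}$};
\node[draw] (s8) at (3,2) {$8:x_{(2)}$};
\node[draw] (s5) at (3,1) {$5:x_{(5)}$};
\node[draw] (s2) at (3,0) {$2:x_{(8)}$};
\node[draw] (s9) at (6,2) {$9:x_{(1)}$};
\node[draw] (s6) at (6,1) {$6:x_{(4)}$};
\node[draw] (s3) at (6,0) {$3:x_{(7)}$};
\draw[->] (s7)--(s4); \draw[->] (s4)--(s1);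
\draw[->] (s8)--(s5); \draw[->] (s5)--(s2);
\draw[->] (s9)--(s6); \draw[->] (s6)--(s3);
\draw[->,dashed] (s0)--(s7);
\draw[->,dashed] (s1.east)--(s8.west);
\draw[->,dashed] (s2.east)--(s9.west);
\node at (0,-0.7) {$z_3$}; \node at (3,-0.7) {$z_2$}; \node at (6,-0.7) {$z_1$};
\end{tikzpicture}
\caption{The order of substitution in the trace of $U=\varphi^{\otimes q}T^r$ for $r=l=3$, $q=10$. Each box shows a slot $i$ and the component $x_{(q-i)}$ of $\Delta_{9}(x)$ that acts on it. Solid arrows apply $\varphi$ to the previous value and dashed arrows apply $\varphi^2$. The components in one column combine into one leg $z_i$ of $\Delta_3(P_3(x))$.}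
\label{fig:slots}
\end{figure}

Let $v_j$ now denote the value substituted in slot $j$, with $v_0=1$, so that $\Phi(x)=v_r$. From top to bottom, the slots of column $j+1$ carry the components of $x$ with indices $r-j,\ 2r-j,\dots,lr-j$. The top slot receives $S\varphi(x_{(r-j)})\varphi^2(v_j)$, and each of the $l-1$ steps down applies $\varphi$ and multiplies on the left by $S\varphi$ of the next component. Hence
\[
v_{j+1}=S\varphi(x_{(lr-j)})\,S\varphi^2(x_{((l-1)r-j)})\cdots S\varphi^l(x_{(r-j)})\;\varphi^{l+1}(v_j)=S\varphi^l(z_{r-j})\,\varphi^{l+1}(v_j),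
\]
where, because $S$ reverses products,
\[
z_i=x_{(i)}\,\varphi^{-1}(x_{(r+i)})\,\varphi^{-2}(x_{(2r+i)})\cdots\varphi^{-(l-1)}(x_{((l-1)r+i)})\qquad(1\le i\le r).
\]
Unwinding the recursion from $j=r-1$ down to $j=0$ gives $v_r=\mu(z_1\otimes\cdots\otimes z_r)$. By coassociativity $\Delta_n=\Delta_r^{\otimes l}\Delta_l$, and $\Delta_r$ is multiplicative and commutes with $\varphi$, so
\[
z_1\otimes\cdots\otimes z_r=\Delta_r(x_{(1)})\,\Delta_r(\varphi^{-1}(x_{(2)}))\cdots\Delta_r(\varphi^{-(l-1)}(x_{(l)}))=\Delta_r(P_l(x)).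
\]
Thus $\Phi=\mu\Delta_rP_l$. If $P_l=\varepsilon1$, then $\Phi=\varepsilon1$, whose trace is $\varepsilon(1)=1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Since $p\nmid N$, the class of $p$ has finite order in $(\mathbb Z/N^2)^\times$, so $q$ exists. Put $n=q-1$, $r=N$ and $l=n/N$; then $N\mid l$ and $l\geq1$. By Lemma~\ref{lem:powers}, $u^l=1$ gives $P_l=\varepsilon1$ and $u^N=1$ gives $\varphi^N=\mathrm{id}$. Lemma~\ref{lem:U} gives $\operatorname{Tr}(U)=1$. By Lemma~\ref{lem:T}, $U^q=(\varphi^{q+r})^{\otimes q}=\varphi^{\otimes q}$ because $q+r\equiv1\pmod N$, and $\operatorname{Tr}(U^q)=\operatorname{Tr}(S^2)^{q-1}$. If $\lambda_1,\dots,\lambda_d\in\bar k$ are the eigenvalues of $U$ with multiplicity, then $\sum\lambda_i^q=(\sum\lambda_i)^q$ because $q$ is a power of $p$. Hence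
\[
\operatorname{Tr}(S^2)^{q-1}=\operatorname{Tr}(U^q)=\operatorname{Tr}(U)^q=1.\qedhere
\]
\end{proof}

The modulus $N^2$ comes from $q-1=rl$, with one factor $N$ in $r$ and one in $l$. The hypothesis $p\nmid N$ is used only to find $q$. It cannot be dropped: for $H_4$ in odd characteristic $p$ we have $u^{2p}=1$ and $\operatorname{Tr}(S^2)=0$.

\section{Reduction to a finite field}\label{sec:reduction}

Over a general field there may be no Frobenius identity for traces, and a semisimple $u$ is not known in advance to have finite order. Over a finite field both obstacles disappear. We pass to one using the textbook fact that a field which is finitely generated as a ring is finite. The point to watch is that the minimal polynomial of $u$ stays separable. For instance, for $H=\mathbb Q[\mathbb Z/2]$ it is $f=t^2-1$, which is not separable modulo $2$; the identity $-f+\frac t2f'=1$ has a denominator that excludes exactly this prime. So we include the coefficients of such an identity in the ring of definition.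

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $f\in k[t]$ be the monic minimal polynomial of $u$. By hypothesis it has distinct roots in $\bar k$, so $af+bf'=1$ for some $a,b\in k[t]$. Fix a basis $\{e_i\}$ of $H$. Let $\mathcal O\subset k$ be the subring generated by $1$, by the structure constants in this basis of the multiplication, unit, comultiplication, counit, $S$ and $S^{-1}$, and by the coefficients of $f,a,b$. Let $\mathfrak m$ be a maximal ideal of $\mathcal O$. Then $F=\mathcal O/\mathfrak m$ is a finite field, say of characteristic $p$; we denote reduction modulo $\mathfrak m$ by a bar.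

The Hopf algebra axioms are polynomial identities with integer coefficients in the structure constants. Hence $H_{\mathcal O}=\bigoplus_i\mathcal Oe_i$ is a Hopf algebra over $\mathcal O$ with bijective antipode, and $H_F=H_{\mathcal O}\otimes_{\mathcal O}F$ is a finite-dimensional Hopf algebra over $F$. By \eqref{eq:double}, the structure constants of the algebra $D(H)$ in the basis $e^ie_j$, and the coordinates of $u=\sum_i(e^i\circ S^{-1})e_i$, are integer polynomials in the structure constants of $H$, and the same polynomials describe $D(H_F)$ and its Drinfeld element $u_F$. So $D_{\mathcal O}=\bigoplus_{i,j}\mathcal Oe^ie_j$ is an $\mathcal O$-subalgebra of $D(H)$ containing $u$, we have $D_{\mathcal O}\otimes_{\mathcal O}F=D(H_F)$, and $u_F$ is the image of $u$.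

Reducing $f(u)=0$ and $af+bf'=1$ gives $\bar f(u_F)=0$ and $\bar a\bar f+\bar b\bar f'=1$, so $\bar f$ is separable. The algebra $F[u_F]$ is a quotient of $F[t]/(\bar f)$, hence a product $F_1\times\cdots\times F_s$ of finite fields of characteristic $p$. As $u_F$ is invertible in $D(H_F)$, it is not a zero divisor, so its components in the $F_i$ are nonzero. Therefore $u_F^N=1$ for $N=\prod_i(|F_i|-1)$, and $p\nmid N$.

By Proposition~\ref{prop:key}, $\operatorname{Tr}(S_{H_F}^2)\neq0$ in $F$. This is the image of $\operatorname{Tr}(S^2)\in\mathcal O$, so $\operatorname{Tr}(S^2)\neq0$ in $k$. Lemma~\ref{lem:trace} finishes the proof.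
\end{proof}

\section{The characterization}\label{sec:char}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
The implication (a)$\Rightarrow$(c) is Theorem~\ref{thm:main}, and (b)$\Leftrightarrow$(c) is Lemma~\ref{lem:trace}. If (d) holds, then $u$ is a root of the separable polynomial $t^N-1$, which gives (a).

Assume (b). Since $\operatorname{Tr}(S^2)$ does not change under field extension, Lemma~\ref{lem:trace} shows that $H\otimes\bar k$ and its dual are semisimple too. If $H$ and $H^*$ are semisimple, then $S^2=\mathrm{id}$, by Larson and Radford \cite{LR1,LR2} in characteristic zero and by Etingof and Gelaki \cite{EGimrn} in characteristic $p$. Hence $\dim H=\operatorname{Tr}(S^2)\neq0$ in $k$. Etingof and Gelaki \cite{EGexp} prove that under (b) the order of $u$ divides $(\dim H)^3$. So (d) holds with $N=(\dim H)^3$.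

In characteristic zero, $H$ is semisimple if and only if $H^*$ is, by Larson and Radford \cite{LR1,LR2}. This gives the last statement.
\end{proof}

\begin{remark}
The implication (b)$\Rightarrow$(a) also follows from $S^2=\mathrm{id}$ without the bound on the order of $u$. By \eqref{eq:double}, $S_D^2$ is the identity on the generating subalgebras $H$ and $H^*$, so $S_D^2=\mathrm{id}$ and $\operatorname{Tr}(S_D^2)=(\dim H)^2\neq0$. By Lemma~\ref{lem:trace} over $\bar k$, the algebra $D(H)\otimes\bar k$ is semisimple. By \eqref{eq:conj}, $u$ lies in its center, which is isomorphic to $\bar k^{\,m}$, and every element of $\bar k^{\,m}$ is semisimple.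
\end{remark}

\begin{corollary}
In characteristic zero, $u$ has finite order (that is, $H$ has finite exponent) if and only if $H$ is semisimple. In characteristic $p$, if $H$ or $H^*$ is not semisimple and $u$ has finite order, then $p$ divides that order.
\end{corollary}

\begin{proof}
In characteristic zero, (d) says that $u$ has finite order. In characteristic $p$, an order prime to $p$ would give (d), hence (b).
\end{proof}

\section{Factorizable Hopf algebras}\label{sec:fact}

Let $(A,R)$ be a finite-dimensional quasitriangular Hopf algebra and $M=R_{21}R=\sum M^{(1)}\otimes M^{(2)}$. It is \emph{factorizable} if $g\mapsto(g\otimes\mathrm{id})(M)$ is a bijection $A^*\to A$. Besides the Drinfeld element $u_D$ of the double, $A$ has its own element $u_R$.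

\begin{theorem}\label{thm:fact}
Let $(A,R)$ be a finite-dimensional factorizable Hopf algebra over a field. If $u_R=\sum S(R^{(2)})R^{(1)}\in A$ is semisimple, then $A$ and $A^*$ are semisimple.
\end{theorem}

To apply Theorem~\ref{thm:main} we must recover $u_D$ from $u_R$. A quasitriangular structure gives a projection $D(A)\to A$, which has a kernel when $\dim A>1$. But $R$ comes with a second structure $R_{21}^{-1}$, and factorizability is what makes the two projections together faithful.

\begin{lemma}[Drinfeld; Radford \cite{Rad}]\label{lem:pi}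
Let $R'$ be a quasitriangular structure on $A$. The linear map $\pi_{R'}\colon D(A)\to A$, $fa\mapsto(f\otimes\mathrm{id})(R')\,a$, is a Hopf algebra map, and $\pi_{R'}(u_D)=u_{R'}$.
\end{lemma}

\begin{proof}
Write $\pi=\pi_{R'}$ and use the three identities \eqref{eq:qt} for $R'$, together with $(\varepsilon\otimes\mathrm{id})(R')=1=(\mathrm{id}\otimes\varepsilon)(R')$, which follows from the last two by applying $\varepsilon$ and cancelling $R'$. The second identity gives $\pi(fg)=(f\otimes g\otimes\mathrm{id})(R'_{13}R'_{23})=\pi(f)\pi(g)$. The third gives $\Delta\pi(f)=(f\otimes\mathrm{id}\otimes\mathrm{id})(R'_{13}R'_{12})=\pi(f_{(2)})\otimes\pi(f_{(1)})$. The first shows that the commutation rule in \eqref{eq:double} is respected: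
\[
\sum g\big(S^{-1}(a_{(3)})R'^{(1)}a_{(1)}\big)R'^{(2)}a_{(2)}=\sum g\big(S^{-1}(a_{(3)})a_{(2)}R'^{(1)}\big)a_{(1)}R'^{(2)}=a\,\pi(g).
\]
So $\pi$ is a bialgebra map, hence commutes with the antipodes. With $R_D=\sum_ie_i\otimes e^i$ we have $(\pi\otimes\pi)(R_D)=\sum_ie_i\otimes(e^i\otimes\mathrm{id})(R')=R'$, and therefore $\pi(u_D)=u_{R'}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:fact}]
Let $D=D(A)$ and $\tilde R=R_{21}^{-1}$. Permuting the tensor factors in \eqref{eq:qt} gives $R_{21}\Delta^{\mathrm{op}}(a)=\Delta(a)R_{21}$, $(\Delta\otimes\mathrm{id})(R_{21})=R_{32}R_{31}$ and $(\mathrm{id}\otimes\Delta)(R_{21})=R_{21}R_{31}$; inverting, we obtain \eqref{eq:qt} for $\tilde R$. Put $\pi_1=\pi_R$, $\pi_2=\pi_{\tilde R}$, and consider the algebra map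
\[
\theta=(\pi_1\otimes\pi_2)\Delta_D\colon D\to A\otimes A .
\]

\emph{The map $\theta$ is bijective.} For $a\in A$ we have $\theta(a)=\Delta(a)$. For $f\in A^*$ we have $\theta(f)=\pi_1(f_{(2)})\otimes\pi_2(f_{(1)})=(f\otimes\mathrm{id}\otimes\mathrm{id})(\tilde R_{13}R_{12})$. Since $(\mathrm{id}\otimes\Delta)(\tilde R)=\tilde R_{13}\tilde R_{12}$ and $\tilde R^{-1}R=M$, we get $\tilde R_{13}R_{12}=(\mathrm{id}\otimes\Delta)(\tilde R)\,M_{12}$. Hence
\[
\theta(af)=\sum f(\tilde R^{(1)}M^{(1)})\,\Delta(a\tilde R^{(2)})\,(M^{(2)}\otimes1).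
\]
The map $A\otimes A^*\to D$, $a\otimes f\mapsto af$, is bijective, as one sees by applying $S_D$ to the bijection $A^*\otimes A\to D$. Under this identification $\theta$ is the composite of three maps:
\begin{itemize}
\item $a\otimes f\mapsto\sum a\tilde R^{(2)}\otimes f(\tilde R^{(1)}\,\cdot\,)$ on $A\otimes A^*$, inverted by the same formula with $\tilde R^{-1}$ in place of $\tilde R$;
\item $b\otimes g\mapsto b\otimes(g\otimes\mathrm{id})(M)$ from $A\otimes A^*$ to $A\otimes A$, bijective by factorizability;
\item $b\otimes x\mapsto\Delta(b)(x\otimes1)=b_{(1)}x\otimes b_{(2)}$ on $A\otimes A$, inverted by $y\otimes z\mapsto z_{(2)}\otimes S^{-1}(z_{(1)})y$, since $b_{(3)}\otimes S^{-1}(b_{(2)})b_{(1)}x=b\otimes x$.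
\end{itemize}

\emph{The image of $u_D$.} We have $(\pi_1\otimes\pi_2)(R_D)=\sum_ie_i\otimes\pi_2(e^i)=\tilde R=R_{21}^{-1}$ and $(\pi_1\otimes\pi_2)((R_D)_{21})=\sum_i\pi_1(e^i)\otimes e_i=R_{21}$. So $\pi_1\otimes\pi_2$ sends $(R_D)_{21}R_D$ to $1$, and the formula for $\Delta(u_D)$ in \eqref{eq:std} and Lemma~\ref{lem:pi} give
\[
\theta(u_D)=\pi_1(u_D)\otimes\pi_2(u_D)=u_R\otimes u_{\tilde R}.
\]
By \eqref{eq:std}, $\tilde R=\sum R^{(2)}\otimes S(R^{(1)})$, so $u_{\tilde R}=\sum S^2(R^{(1)})R^{(2)}$. Also by \eqref{eq:std},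
\[
S(u_R^{-1})=\sum S^3(R^{(1)})S(R^{(2)})=\sum S^2(R^{(1)})R^{(2)}=u_{\tilde R}.
\]
Since $u_R$ is semisimple, so is $S(u_R^{-1})$ by (S2) and (S1). Then $\theta(u_D)=(u_R\otimes1)(1\otimes S(u_R^{-1}))$ is semisimple by (S2), and $u_D$ is semisimple by (S1) because $\theta$ is injective. Theorem~\ref{thm:main} applies to $A$.
\end{proof}

\begin{example}[Factorizability cannot be dropped]
Let $\operatorname{char}k\neq2$ and let $H_4$ be as in Example~\ref{ex:sweedler}. With $e_\pm=\frac12(1\pm g)$ put
\[
R=\tfrac12(1\otimes1+1\otimes g+g\otimes1-g\otimes g)=1\otimes e_++g\otimes e_- .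
\]
Then $R_{21}=R$ and $R^2=1$. Both $(\Delta\otimes\mathrm{id})(R)$ and $R_{13}R_{23}$ equal $1\otimes1\otimes e_++g\otimes g\otimes e_-$, and the third identity in \eqref{eq:qt} follows by the symmetry of $R$ and the commutativity of $k\langle g\rangle$. Next, $R(x\otimes1)=x\otimes e_++gx\otimes e_-=(x\otimes g)R$. Flipping this identity and using $R^2=1$ gives $R(g\otimes x)=(1\otimes x)R$, so $R\Delta(x)=\Delta^{\mathrm{op}}(x)R$; for $g$ the identity holds because $R$ commutes with $g\otimes g$. So $R$ is a triangular structure, that is, a quasitriangular structure with $M=1\otimes1$, and it is not factorizable. Its Drinfeld element is $u_R=e_++e_-g=e_+-e_-=g$, which is semisimple since $g^2=1$. But $H_4$ is not semisimple.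
\end{example}

\begin{thebibliography}{9}

\bibitem{EGexp}
Pavel Etingof and Shlomo Gelaki, \emph{On the exponent of finite-dimensional Hopf algebras}, Math. Res. Lett. \textbf{6} (1999); arXiv:math/9812151 (1998).

\bibitem{EGimrn}
Pavel Etingof and Shlomo Gelaki, IMRN 1998, no.~16.

\bibitem{LR1}
Larson and Radford, Amer. J. Math. \textbf{110} (1988).

\bibitem{LR2}
Larson and Radford, J. Algebra \textbf{117} (1988).

\bibitem{Rad}
Radford, \emph{Minimal quasitriangular Hopf algebras}, J. Algebra \textbf{157} (1993).

\end{thebibliography}
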